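\title{Almost sure convergence of infinite color balanced urns under positive recurrence}

\begin{abstract}
We consider a balanced urn with countably many colors and a stochastic replacement matrix $R$. A conjecture posed by Bandyopadhyay, Janson and Thacker asserts that if $R$ is irreducible, aperiodic and positive recurrent with stationary distribution $\pi$, then the composition of the urn and the frequencies of the drawn colors converge to $\pi$ almost surely in $\ell_1$. We prove this, without using aperiodicity, and for arbitrary $R$ and arbitrary initial configuration we give a necessary and sufficient condition for convergence in $\ell_1$. The proof represents the urn as a Markov chain indexed by a random recursive forest, embeds each tree in a Yule process, and uses the color of the root of the tree as the regeneration state.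
\end{abstract}

\section{The urn and the results}\label{sec:intro}

Let $S$ be a countably infinite set of \emph{colors} and let $R=(R(u,v))_{u,v\in S}$ be a stochastic matrix: its entries are nonnegative and every row sums to $1$. We write $R_u$ for the row indexed by $u$. An urn contains a nonnegative, not necessarily integer, amount of each color. At each step a color is drawn with probability proportional to its amount, and if the color is $u$, the vector $R_u$ is added to the urn. Formally, fix a nonrandom $U_0\in\ell_1(S)$ with nonnegative entries and total mass $t=\sum_v U_{0,v}>0$, and define the configurations $U_n$ and the drawn colors $Z_n$, $n\ge0$, by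
\begin{equation}\label{eq:urn}
\mathbb{P}(Z_n=v\mid Z_0,\dots,Z_{n-1})=\frac{U_{n,v}}{n+t}\quad(v\in S),\qquad U_{n+1}=U_n+R_{Z_n}.
\end{equation}
Every draw adds mass exactly $1$ (the urn is \emph{balanced}), so $U_n$ has total mass $n+t$. Let $N_{n,v}=\#\{k\le n:Z_k=v\}$ count the draws of color $v$, and let $N_n=(N_{n,v})_{v\in S}$. We ask how the random probability vectors $U_n/(n+t)$ and $N_n/(n+1)$ behave as $n\to\infty$.

Throughout, measures on $S$ are row vectors and functions on $S$ are column vectors, $\|\cdot\|$ is the norm of $\ell_1(S)$, $a(G)=\sum_{v\in G}a_v$ for $a\in\ell_1(S)$ and $G\subseteq S$, and $\mu=U_0/t$.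

\subsection*{The expected limit}
Summing the recursion in \eqref{eq:urn} gives
\begin{equation}\label{eq:UN}
U_n=U_0+N_{n-1}R\qquad(n\ge1).
\end{equation}
Suppose that $N_n/(n+1)$ converges in $\ell_1$ to some $M$. Then $U_n/(n+t)\to MR$ by \eqref{eq:UN}. But the colors are drawn from $U_n/(n+t)$, so their long-run frequencies should be $MR$ as well. One therefore guesses $M=MR$: the limit should be a stationary distribution of the Markov chain with transition matrix $R$. If all rows of $R$ equal one probability vector $\pi$, then $U_n=U_0+n\pi$ and the guess is correct. If $R$ is the identity, every probability vector is stationary. Then $U_{n,v}/(n+t)$ is a bounded martingale, and when $0<\mu_v<1$ its limit is random, because a bounded martingale with a constant limit is constant while $U_{1,v}$ is not.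

We fix the terminology. Let $(\xi_d)_{d\ge0}$ be the Markov chain with transition matrix $R$; under $\mathbb{P}_y$ it starts at $y$, and under $\mathbb{P}_\mu$ its initial law is $\mu$. Let $\tau_x=\inf\{d\ge1:\xi_d=x\}$. A state $x$ is \emph{positive recurrent} if $\mathbb{E}_x\tau_x<\infty$. Two states \emph{communicate} if each can be reached from the other with positive probability; this partitions $S$ into classes, and $R$ is \emph{irreducible} if there is only one. The \emph{period} of $x$ is $\gcd\{d\ge1:R^d(x,x)>0\}$, and an irreducible matrix is \emph{aperiodic} if this number, which is the same for all its states, equals $1$. A set $G$ is \emph{closed} if $R(y,G)=1$ for all $y\in G$. We use the following standard fact.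
\begin{itemize}
\item[(M1)] If $x$ is positive recurrent, then its class $c$ is closed, all states of $c$ are positive recurrent, and there is a unique probability vector $\pi^c$ carried by $c$ with $\pi^cR=\pi^c$. It is given by $\pi^c_y=1/\mathbb{E}_y\tau_y>0$ for $y\in c$.
\end{itemize}

Let $R$ be irreducible, aperiodic and positive recurrent with stationary distribution $\pi$. It is known that $U_n/(n+t)\to\pi$ in probability and that $\mathbb{P}(Z_n=v)=\mathbb{E}[U_{n,v}]/(n+t)\to\pi_v$ for every $v$. It is also known that $U_n/(n+t)\to\pi$ and $N_n/(n+1)\to\pi$ almost surely, coordinatewise and in $\ell_1$, if $R$ is in addition \emph{uniformly ergodic}, that is, if there are $C>0$ and $0<\beta<1$ with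
\begin{equation}\label{eq:unif}
|R^d(u,v)-\pi_v|\le C\beta^d\qquad(d\ge1,\ u,v\in S).
\end{equation}
The conjecture posed in \cite{BJT} is that these almost sure statements hold without uniform ergodicity. Condition \eqref{eq:unif} says that the chain forgets its starting point at a speed that does not depend on the starting point. The following chain, which will guide us through the proof, does not have this property.

\begin{example}[Countdown chain]\label{ex:countdown}
Let $S=\{0,1,2,\dots\}$ and let $(p_k)_{k\ge0}$ be a probability vector with $p_0>0$, with $p_k>0$ for infinitely many $k$, and with $\sum_kkp_k<\infty$. Put $R(0,k)=p_k$ for $k\ge0$ and $R(k,k-1)=1$ for $k\ge1$: from $0$ the chain jumps to a random height and then counts down. It is irreducible, and aperiodic because $R(0,0)>0$. A jump to $k$ gives $\tau_0=k+1$, so $\mathbb{E}_0\tau_0=1+\sum_kkp_k<\infty$. With $\bar p_k=\sum_{i\ge k}p_i$ the stationary distribution is $\pi_k=\pi_0\bar p_k$, since $\pi_0p_k+\pi_{k+1}=\pi_k$. Condition \eqref{eq:unif} fails: $R^d(u,0)=0$ for $u>d$, so $\sup_u|R^d(u,0)-\pi_0|\ge\pi_0$ for every $d$.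
\end{example}

\subsection*{Results}
The conjecture is true, and aperiodicity is not needed.

\begin{theorem}\label{thm:main}
Let $R$ be irreducible and positive recurrent, aperiodic or not, with stationary distribution $\pi$. Then almost surely
\[
\Big\|\frac{N_n}{n+1}-\pi\Big\|\to0\qquad\text{and}\qquad\Big\|\frac{U_n}{n+t}-\pi\Big\|\to0 .
\]
\end{theorem}

Convergence in $\ell_1$ implies coordinatewise convergence, so Theorem~\ref{thm:main} contains the conjecture. For an arbitrary stochastic matrix $R$, let $S_+$ be the set of positive recurrent states. By (M1) it is closed (possibly empty) and is a disjoint union of closed classes $c\in\mathcal{C}$ with stationary distributions $\pi^c$.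

\begin{theorem}\label{thm:class}
Let $R$ be an arbitrary stochastic matrix on $S$. The following are equivalent:
\begin{itemize}
\item[(i)] $\mathbb{P}_\mu(\xi\text{ hits }S_+)=1$;
\item[(ii)] $N_n/(n+1)$ converges in $\ell_1$ almost surely;
\item[(iii)] $U_n/(n+t)$ converges in $\ell_1$ almost surely;
\item[(iv)] $N_n/(n+1)$ converges in $\ell_1$ in probability, to some random element of $\ell_1$;
\item[(v)] $U_n/(n+t)$ converges in $\ell_1$ in probability;
\item[(vi)] the means $\nu_n=\mathbb{E}[N_n]/(n+1)$ converge in $\ell_1$.
\end{itemize}
In that case both almost sure limits equal the same random probability vector $M=\sum_{c\in\mathcal{C}}M_c\pi^c$, where $M_c\ge0$, $\sum_cM_c=1$ and $\mathbb{E}M_c=\mathbb{P}_\mu(\xi\text{ hits }c)$. In particular, for irreducible $R$, convergence in $\ell_1$ in any of the senses (ii)--(vi) holds if and only if $R$ is positive recurrent, whatever the period, and then $M$ is the stationary distribution of $R$.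
\end{theorem}

\subsection*{The method}
Each draw takes its color either from the initial mass or from the unit of mass added after an earlier draw, its \emph{parent}. This turns the draws into a random forest along whose branches the colors follow the chain $\xi$ (Section~\ref{sec:forest}). The core of the paper is a strong law of large numbers for a single tree (Section~\ref{sec:tree}). There we cut the tree at an early time into independent families and must show that few families start from colors that the chain forgets slowly. We measure this slowness by the time needed to reach the color $x$ of the root. Since the chain starts at $x$, it can be far from $x$ at an early time only if one of its first few excursions from $x$ is long, and a finite mean return time makes this unlikely at a summable rate. The estimate is not uniform in $x$, but finitely many trees carry almost all of the draws, and a lower bound on each frequency suffices (Section~\ref{sec:glue}). Section~\ref{sec:class} completes the classification.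

\section{Standard facts}\label{sec:facts}

Besides (M1) we use two more facts about Markov chains on a countable state space.
\begin{itemize}
\item[(M2)] If $P$ is an irreducible aperiodic stochastic matrix and $\pi=\pi P$ is a probability vector, then $P^n(y,z)\to\pi_z$ for all $y,z$.
\item[(M3)] If $y$ is not positive recurrent for $R$, then $R^d(z,y)\to0$ as $d\to\infty$ for every $z$. Consequently a probability vector $\nu=\nu R$ is carried by $S_+$: for $y\notin S_+$, dominated convergence gives $\nu_y=\sum_z\nu_zR^d(z,y)\to0$.
\end{itemize}
A stochastic matrix $P$ is a contraction of $\ell_1$: $\|aP\|\le\sum_{u,v}|a_u|P(u,v)=\|a\|$. From probability theory we use the almost sure convergence of nonnegative martingales; the fact that nonnegative random variables with summable expectations tend to $0$ almost surely (their sum has finite mean); and the conditional Borel--Cantelli lemma: if $E_n\in\mathcal{G}_n$ for a filtration $(\mathcal{G}_n)$, then almost surely infinitely many $E_n$ occur on the event $\sum_n\mathbb{P}(E_n\mid\mathcal{G}_{n-1})=\infty$. Finally, lower bounds on coordinates are enough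 for convergence in $\ell_1$.

\begin{lemma}[Scheff\'e]\label{lem:scheffe}
If $a_n,a$ are probability vectors on $S$ and $\liminf_na_{n,v}\ge a_v$ for all $v$, then $\|a_n-a\|\to0$.
\end{lemma}

\begin{proof}
Since $\sum_v(a_v-a_{n,v})=0$, we have $\|a_n-a\|=2\sum_v(a_v-a_{n,v})^+$. Each term tends to $0$ and is at most $a_v$, so the sum tends to $0$ by dominated convergence.
\end{proof}

\section{The urn as a colored random forest}\label{sec:forest}

\subsection*{The construction}
Before draw number $n$ the urn consists of the initial mass $U_0=t\mu$ and of $n$ portions $R_{Z_0},\dots,R_{Z_{n-1}}$ of mass $1$ each. We draw in two stages: first a portion, in proportion to its mass, then a color from that portion. Let $*$ be a symbol, and construct pairs $(K_n,Z_n)$, $n\ge0$, as follows. Given $\mathcal{G}_{n-1}=\sigma(K_i,Z_i:i\le n-1)$, let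
\[
\mathbb{P}(K_n=*)=\frac{t}{n+t},\qquad\mathbb{P}(K_n=k)=\frac1{n+t}\quad(0\le k\le n-1),
\]
and then let $Z_n\sim\mu$ if $K_n=*$ and $Z_n\sim R(Z_k,\cdot)$ if $K_n=k$. The conditional law of $Z_n$ given $\mathcal{G}_{n-1}$ is $(U_0+\sum_{k<n}R_{Z_k})/(n+t)=U_n/(n+t)$. This is a function of $Z_0,\dots,Z_{n-1}$, so it is also the conditional law given $Z_0,\dots,Z_{n-1}$, and \eqref{eq:urn} holds. The conditional laws in \eqref{eq:urn} determine the law of $(Z_n)$, and our theorems concern only that law, by \eqref{eq:UN}. We may therefore assume that the urn is given by this construction. Balance is used here: all earlier draws are equally likely to be chosen, whatever their colors.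

Regard $K_n$ as the \emph{parent} of the vertex $n$, and call $n$ a \emph{root} if $K_n=*$. For any vertex $j$, root or not, let $T_j$ consist of $j$ and all its descendants, and let $a^{(j)}_n=|T_j\cap\{0,\dots,n\}|$. When $R$ is the identity, each tree of the forest has a single color, and the frequency of a color is the total share of the trees of that color. In general we need both the shares of the trees and the frequencies inside one tree.

\subsection*{The law of one draw}
Let $\lambda_n$ be the law of $Z_n$. Then $\lambda_n=\mathbb{E}[U_n]/(n+t)$, and $\nu_n=\mathbb{E}[N_n]/(n+1)=\frac1{n+1}\sum_{k\le n}\lambda_k$.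

\begin{lemma}\label{lem:mean-urn}
Let $D_n=\varepsilon_1+\dots+\varepsilon_n$, where the $\varepsilon_k\in\{0,1\}$ are independent with $\mathbb{P}(\varepsilon_k=1)=1/(k+t)$. Then $\lambda_n=\sum_{d\ge0}\mathbb{P}(D_n=d)\,\mu R^d$. If $G\subseteq S$ is closed, then $\lambda_n(G)$ and $\nu_n(G)$ are at most $\mathbb{P}_\mu(\xi\text{ hits }G)$ and converge to it.
\end{lemma}

\begin{proof}
Taking expectations in $U_{n+1}=U_n+R_{Z_n}$ gives $(n+1+t)\lambda_{n+1}=(n+t)\lambda_n+\lambda_nR$. Since $\lambda_0=\mu$,
\[
\lambda_n=\mu\prod_{k=1}^n\Big(\Big(1-\frac1{k+t}\Big)I+\frac1{k+t}R\Big),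
\]
and expanding the product gives the first claim. If $G$ is closed, then $\varphi(d)=(\mu R^d)(G)=\mathbb{P}_\mu(\xi\text{ hits }G\text{ by step }d)$ increases to $\mathbb{P}_\mu(\xi\text{ hits }G)$. Since $\sum_k1/(k+t)=\infty$, the Borel--Cantelli lemma gives $D_n\uparrow\infty$ almost surely, and $\lambda_n(G)=\mathbb{E}\varphi(D_n)$ increases to the same limit. The statement for $\nu_n(G)$ follows by averaging.
\end{proof}

\begin{example}[Shift]\label{ex:shift}
Let $S=\{0,1,2,\dots\}$, $R(u,u+1)=1$ and $U_0=t\delta_0$. Then $Z_n$ is the depth of the vertex $n$ in the forest, and Lemma~\ref{lem:mean-urn} shows that this depth has the law of $D_n$. Here $S_+=\emptyset$ and $\lambda_{n,v}=\mathbb{P}(D_n=v)\to0$ for each $v$: the mass escapes to infinity, so the probability vectors $\nu_n$ have no limit in $\ell_1$.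
\end{example}

The forest does not depend on $R$, so two conclusions hold in general. First, $\mathbb{E}D_n=\sum_{k=1}^n1/(k+t)=\log n+O(1)$: after $n$ draws the chain $\xi$ has made only about $\log n$ steps, and $\log n$ is the natural time scale. Second, the depth is random enough to wash out periodicity; for instance $\mathbb{E}(-1)^{D_n}=\prod_{k=1}^n(1-\frac2{k+t})\to0$, so even and odd depths become equally likely.

\subsection*{One tree of the forest}
Seen only at the times when it grows, $T_j$ attaches each new vertex to a uniformly chosen earlier vertex. A tree grown by this rule is a random recursive tree. For $x\in S$, a \emph{tree chain from $x$} is a sequence $(\zeta_i)_{i\ge0}$ with $\zeta_0=x$, together with parent indices $(\kappa_i)_{i\ge1}$, such that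
\begin{equation}\label{eq:treechain}
\mathbb{P}(\kappa_i=a,\ \zeta_i=v\mid\zeta_0,\dots,\zeta_{i-1},\kappa_1,\dots,\kappa_{i-1})=\frac1iR(\zeta_a,v)
\end{equation}
for all $i\ge1$, $0\le a<i$ and $v\in S$. These conditional laws determine the law of $(\zeta_i)$.

\begin{lemma}\label{lem:subtree}
Fix $j\ge0$.
\begin{itemize}
\item[(a)] Almost surely $a^{(j)}_n\to\infty$ and $a^{(j)}_n/(n+1)\to\rho_j$ for a random variable $\rho_j\in[0,1]$.
\item[(b)] Let $j=\theta_0<\theta_1<\cdots$ be the elements of $T_j$. Conditionally on $Z_j=x$, the sequence $(Z_{\theta_i})_{i\ge0}$ is a tree chain from $x$.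
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $n\ge j$, the vertex $n+1$ lies in $T_j$ if and only if its parent does, so $\mathbb{P}(n+1\in T_j\mid\mathcal{G}_n)=a^{(j)}_n/(n+1+t)\ge1/(n+1+t)$. The lower bounds have infinite sum, and the conditional Borel--Cantelli lemma gives $a^{(j)}_n\to\infty$. Moreover
\[
\mathbb{E}\Big[\frac{a^{(j)}_{n+1}}{n+2+t}\,\Big|\,\mathcal{G}_n\Big]=\frac{a^{(j)}_n}{n+2+t}\Big(1+\frac1{n+1+t}\Big)=\frac{a^{(j)}_n}{n+1+t},
\]
so $a^{(j)}_n/(n+1+t)$, $n\ge j$, is a martingale with values in $[0,1]$. It converges almost surely, and $a^{(j)}_n/(n+1)$ has the same limit.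

(b) The $\theta_i$ are stopping times, finite by (a). Define $\kappa_i$ by $K_{\theta_i}=\theta_{\kappa_i}$. The point to check is that the random time at which $T_j$ grows carries no information about the parent or the color of the new vertex. Fix $i\ge1$, $0\le a<i$, $v\in S$ and $E\in\mathcal{G}_{\theta_{i-1}}$. Put $\Phi=\mathbf{1}_E\,R(Z_{\theta_a},v)/i$ and $I_n=\mathbf{1}\{\theta_{i-1}<n\le\theta_i\}$; both $\mathbf{1}_EI_n$ and $\Phi I_n$ are $\mathcal{G}_{n-1}$-measurable. On $\{I_n=1\}$ we have $T_j\cap\{0,\dots,n-1\}=\{\theta_0,\dots,\theta_{i-1}\}$, and therefore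
\[
\mathbb{P}(\theta_i=n\mid\mathcal{G}_{n-1})=\frac{i}{n+t},\qquad\mathbb{P}(\theta_i=n,\,K_n=\theta_a,\,Z_n=v\mid\mathcal{G}_{n-1})=\frac{R(Z_{\theta_a},v)}{n+t}.
\]
Since $\{\theta_i=n\}\subseteq\{I_n=1\}$, it follows that
\[
\mathbb{P}(E,\ \theta_i=n,\ \kappa_i=a,\ Z_{\theta_i}=v)=\mathbb{E}\Big[\Phi I_n\frac{i}{n+t}\Big]=\mathbb{E}\big[\Phi\,\mathbf{1}\{\theta_i=n\}\big].
\]
Summing over $n$ gives $\mathbb{P}(E,\kappa_i=a,Z_{\theta_i}=v)=\mathbb{E}\Phi$, that is, $\mathbb{P}(\kappa_i=a,Z_{\theta_i}=v\mid\mathcal{G}_{\theta_{i-1}})=R(Z_{\theta_a},v)/i$. The variables $Z_{\theta_0},\dots,Z_{\theta_{i-1}}$ and $\kappa_1,\dots,\kappa_{i-1}$ are $\mathcal{G}_{\theta_{i-1}}$-measurable, so \eqref{eq:treechain} holds for $\zeta_i=Z_{\theta_i}$, with $\zeta_0=Z_j$.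
\end{proof}

\section{The strong law on one tree}\label{sec:tree}

\begin{proposition}\label{prop:tree}
Let $R$ be any stochastic matrix, let $x$ be a positive recurrent state with class $c$, let $\pi=\pi^c$, and let $(\zeta_i)$ be a tree chain from $x$. Then almost surely, for every $v\in S$,
\[
\frac1{n+1}\#\{i\le n:\zeta_i=v\}\to\pi_v .
\]
\end{proposition}

The subtrees of a random recursive tree compete for new vertices, so they do not grow independently. In continuous time they do, and the time parameter $s$ plays the role of $\log n$.

\subsection*{The Yule embedding}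
Let $y\in S$. Start at time $0$ with one individual of color $y$. Individuals live forever; each gives birth at the points of its own rate-$1$ Poisson process, started at its birth; and a child of an individual of color $z$ gets a color with law $R(z,\cdot)$. All clocks and all color choices are independent. To be concrete, label the individuals by finite words in the positive integers, the $i$-th child of $\omega$ being $\omega i$, and let $b_\omega$ be the birth time and $\chi_\omega$ the color of $\omega$. The colors are independent of the birth times, and $\chi_\omega$ has law $R^{d}(y,\cdot)$ if $\omega$ has length $d$. For bounded $g:S\to\mathbb{R}$ let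
\[
A_s(g)=\sum_{\omega:\,b_\omega\le s}g(\chi_\omega),\qquad\widehat A_s(g)=e^{-s}A_s(g),\qquad Y_s=A_s(\mathbf{1}),\qquad W_s=e^{-s}Y_s ,
\]
where $\mathbf{1}$ is the constant function $1$. Let $\Pi$ be a rate-$1$ Poisson process independent of $\xi$ and let $X_w=\xi_{\Pi_w}$. This chain makes $R$-steps at the points of $\Pi$. It has right-continuous paths, the strong Markov property, and the transition semigroup
\[
Q_s=\sum_{d\ge0}e^{-s}\frac{s^d}{d!}R^d,\qquad Q_sg(y)=\mathbb{E}_yg(X_s).
\]

\begin{lemma}[Mean]\label{lem:mean}
For the population started from color $y$ and bounded $g$, we have $\mathbb{E}Y_s=e^s$ and $\mathbb{E}\widehat A_s(g)=Q_sg(y)$.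
\end{lemma}

\begin{proof}
Let $\Gamma_d(s)$ be the number of words $\omega$ of length $d$ with $b_\omega\le s$. Given $b_\omega$, the expected number of children of $\omega$ born by time $s$ is $(s-b_\omega)^+=\int_0^s\mathbf{1}\{b_\omega\le w\}\,dw$. Summing over words of length $d$ gives $\mathbb{E}\Gamma_{d+1}(s)=\int_0^s\mathbb{E}\Gamma_d(w)\,dw$, and $\Gamma_0=1$, so $\mathbb{E}\Gamma_d(s)=s^d/d!$ and $\mathbb{E}Y_s=e^s<\infty$. By the independence of colors and birth times, $\mathbb{E}A_s(g)=\sum_d\frac{s^d}{d!}R^dg(y)=e^sQ_sg(y)$; the sums converge absolutely because $g$ is bounded.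
\end{proof}

Thus the population is finite at all times; almost surely it grows by one individual at a time and tends to infinity. By the lack of memory of the exponential distribution, when $n$ individuals are present the next birth comes after an exponential time of rate $n$, from a parent chosen uniformly and independently of the past. This has two consequences. The colors listed in order of birth form a tree chain from $y$. And $Y$ is the Yule process, the pure birth process with rate $n$ in state $n$, for which the forward equations $\frac{d}{ds}\mathbb{P}(Y_s=n)=(n-1)\mathbb{P}(Y_s=n-1)-n\mathbb{P}(Y_s=n)$ give the geometric law $\mathbb{P}(Y_s=n)=e^{-s}(1-e^{-s})^{n-1}$. Hence $\mathbb{E}Y_s^2=2e^{2s}-e^s\le2e^{2s}$.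

Let $\mathcal{F}_r$ be the $\sigma$-field generated by the labels, birth times and colors of the individuals born by time $r$. For such an individual $\omega$, its \emph{family after $r$} consists of $\omega$, its children born after time $r$, and all their descendants. These families partition the population, and given $\mathcal{F}_r$ they are independent copies of the process, started at time $r$ from the colors $\chi_\omega$. In particular $\mathbb{E}[Y_{r+u}\mid\mathcal{F}_r]=e^uY_r$, so $W_s$ is a nonnegative martingale and $W_s\to W<\infty$ almost surely. Since $\mathbb{P}(W_s>w)=(1-e^{-s})^{\lfloor we^s\rfloor}\to e^{-w}$ for $w\ge0$, the limit $W$ is exponential with mean $1$, and $W>0$ almost surely.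

\begin{lemma}[Fluctuations]\label{lem:var}
Let $0\le g\le1$ and $r,u\ge0$. Then $\mathbb{E}\big|\widehat A_{r+u}(g)-\widehat A_r(Q_ug)\big|^2\le2e^{-r}$.
\end{lemma}

\begin{proof}
Write $A_{r+u}(g)=\sum_{b_\omega\le r}\eta_\omega$, where $\eta_\omega$ is the contribution of the family of $\omega$ after $r$. Given $\mathcal{F}_r$, the $\eta_\omega$ are independent, with means $e^uQ_ug(\chi_\omega)$ by Lemma~\ref{lem:mean} and second moments at most $\mathbb{E}Y_u^2\le2e^{2u}$. So, given $\mathcal{F}_r$, the variable $\widehat A_{r+u}(g)$ has mean $\widehat A_r(Q_ug)$ and variance at most $e^{-2(r+u)}\cdot2e^{2u}Y_r$. Take expectations and use $\mathbb{E}Y_r=e^r$.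
\end{proof}

From now on the population starts from the color $x$ of Proposition~\ref{prop:tree}. All colors then lie in the closed class $c$, so there is nothing to prove for $v\notin c$. Fix $v\in c$ and let $f=\mathbf{1}_{\{v\}}$. The goal is $\widehat A_s(f)\to\pi_vW$. Lemma~\ref{lem:var} replaces $\widehat A_{r+u}(f)$ by $\widehat A_r(Q_uf)$, and it remains to compare the latter with $\pi_vW_r=\widehat A_r(\pi_v\mathbf{1})$. Under \eqref{eq:unif} this is immediate, since $\sup_y|Q_uf(y)-\pi_v|\le e^{-u}+Ce^{-(1-\beta)u}$. In general $Q_uf(y)$ is close to $\pi_v$ only for those $y$ that are forgotten within time $u$, and we have to bound the fraction of the population at time $r$ that has other colors.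

\subsection*{The countdown chain by hand}
Take Example~\ref{ex:countdown} with $x=0$. From color $y$ the chain needs exactly $y$ steps to reach $0$, where it forgets $y$ completely. The slow colors are the large ones. Let $q\ge1$ be an integer. Started from $0$, the chain can satisfy $\xi_d\ge q$ only if at one of the first $d$ steps it jumped from $0$ to a height at least $q$. Hence $\mathbb{P}_0(\xi_d\ge q)\le d\,\bar p_q$, and Markov's inequality gives $\bar p_q\le q^{-1}\sum_kkp_k\le1/(\pi_0q)$. Averaging over a Poisson number of steps and using Lemma~\ref{lem:mean},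
\begin{equation}\label{eq:byhand}
\mathbb{E}\widehat A_r(\mathbf{1}_{[q,\infty)})=\mathbb{P}_0(X_r\ge q)\le\frac{r}{\pi_0q}.
\end{equation}
Now count parameters. By monotonicity of $A_s(f)$ it will suffice to treat times $s=kh$ on a lattice. To sum the bound of Lemma~\ref{lem:var} over $k$ we take $r\approx2\log k$. This leaves time $u\approx kh$, enough to count down from heights up to a fixed fraction of $kh$. With $q$ of order $k$, the bound \eqref{eq:byhand} is of order $(\log k)/k$, which tends to $0$ but is not summable. The remedy is to use the same $r$ and $q$ for all $k$ in a block $2^m\le k<2^{m+1}$. Then there is one error term per block, of order $m/2^m$, and these are summable.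

It matters that the chain starts at the state used for regeneration and that $r$ is much smaller than $q$. Stationarity gives $\pi_0Q_r(0,y)\le\pi_y$, hence the bound $\mathbb{P}_0(X_r\ge q)\le\sum_{k\ge q}\bar p_k$, uniform in $r$. If $\bar p_k=1/(k\log^2k)$ for $k\ge3$, this sum is at least $1/\log q$, which is not summable along $q=2^m$. And for the chain started from $\mu$ we have $\mathbb{P}_\mu(\xi_d\ge q)\ge\mu([q+d,\infty))$, which may decay in $q$ as slowly as one likes. This is the reason for treating the trees one at a time, each with the color of its own root as regeneration state.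

\subsection*{Long excursions}
In general the height is replaced by the time needed to reach $x$. Let
\[
H=\inf\{w\ge0:X_w=x\},\qquad\gamma_q(y)=\mathbb{P}_y(H>q).
\]
The function $\gamma_q$ takes values in $[0,1]$ and is nonincreasing in $q$.

\begin{lemma}\label{lem:exc}
For $r\ge0$ and $q>0$, $\ \mathbb{E}\widehat A_r(\gamma_q)\le\dfrac{1+r}{\pi_xq}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mean} and the Markov property at time $r$,
\[
\mathbb{E}\widehat A_r(\gamma_q)=Q_r\gamma_q(x)=\mathbb{P}_x\big(X_w\ne x\text{ for all }w\in[r,r+q]\big).
\]
Under $\mathbb{P}_x$ let $\sigma_0=0$, let $\sigma_1<\sigma_2<\cdots$ be the successive times at which an $R$-step of $X$ ends at $x$ (steps from $x$ to $x$ included), and let $L_{k+1}=\sigma_{k+1}-\sigma_k$. The numbers of steps between successive visits of $\xi$ to $x$ are independent copies of $\tau_x$, and the gaps of $\Pi$ are independent exponential variables of mean $1$, independent of $\xi$. So the $L_k$ are independent and identically distributed, each a sum of $\tau_x$ gaps, and $\mathbb{E}L_1=\mathbb{E}_x\tau_x=1/\pi_x$ by (M1). Suppose that $X$ avoids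 $x$ on $[r,r+q]$, and let $k$ be the index with $\sigma_k\le r<\sigma_{k+1}$. Since $X_{\sigma_{k+1}}=x$, we get $\sigma_{k+1}>r+q$, hence $L_{k+1}>q$. As $L_{k+1}$ is independent of $\sigma_k=L_1+\dots+L_k$, the probability is at most
\[
\sum_{k\ge0}\mathbb{P}_x(\sigma_k\le r)\,\mathbb{P}_x(L_1>q)\le\frac{1}{\pi_xq}\,\mathbb{E}_x\#\{k\ge0:\sigma_k\le r\}\le\frac{1+r}{\pi_xq},
\]
because $\#\{k\ge1:\sigma_k\le r\}\le\Pi_r$ and $\mathbb{E}\Pi_r=r$.
\end{proof}

Positive recurrence enters through $\mathbb{E}L_1<\infty$, and no further moment of $\tau_x$ is used.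

\subsection*{Forgetting the color after reaching the root color}
Put $\delta(u)=\sup_{w\ge u}|Q_wf(x)-\pi_v|$, a nonincreasing function of $u$.

\begin{lemma}\label{lem:erg}
We have $\delta(u)\to0$ as $u\to\infty$, and for all $y\in S$ and $u>0$,
\[
|Q_uf(y)-\pi_v|\le\delta(u/2)+\gamma_{u/2}(y).
\]
\end{lemma}

\begin{proof}
The class $c$ is closed for each $Q_w$, and $\pi Q_w=\pi$ because $\pi R=\pi$. On $c$ the matrix $Q_1$ is irreducible, since $Q_1(y,z)\ge e^{-1}R^d(y,z)/d!$ for every $d$, and aperiodic, since $Q_1(y,y)\ge e^{-1}$, whatever the period of $R$ on $c$. By (M2) and Lemma~\ref{lem:scheffe}, $\|Q_n(x,\cdot)-\pi\|\to0$ along integers $n$. For $w\ge n$ we have $Q_w(x,\cdot)-\pi=(Q_n(x,\cdot)-\pi)Q_{w-n}$, so by contraction $\delta(n)\le\|Q_n(x,\cdot)-\pi\|\to0$.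

For the inequality, split $Q_uf(y)-\pi_v=\mathbb{E}_y[f(X_u)-\pi_v]$ according to whether $H\le u/2$. By the strong Markov property at $H$, the first part equals $\mathbb{E}_y[(Q_{u-H}f(x)-\pi_v)\mathbf{1}\{H\le u/2\}]$, which is at most $\delta(u/2)$ in absolute value because $u-H\ge u/2$. The second part is at most $\mathbb{P}_y(H>u/2)$ in absolute value because $|f-\pi_v|\le1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tree}]
Realize the tree chain as the colors of the population in order of birth, and keep $v\in c$ and $f$ as above.

\emph{Lattice times.} Fix $h>0$. For $2^m\le k<2^{m+1}$ put $r_m=2m\log2$, $q_m=h2^{m-2}$ and $u_k=kh-r_m$. Choose $m_0$ with $r_m\le h2^{m-1}$ for $m\ge m_0$; then $u_k\ge h2^m-h2^{m-1}=2q_m$. By Lemma~\ref{lem:erg} and monotonicity, $|Q_{u_k}f-\pi_v|\le\gamma_{q_m}+\delta(q_m)$ pointwise on $S$. Summing this over the population at time $r_m$ gives, for $m\ge m_0$,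
\[
\big|\widehat A_{kh}(f)-\pi_vW_{r_m}\big|\le\big|\widehat A_{kh}(f)-\widehat A_{r_m}(Q_{u_k}f)\big|+\widehat A_{r_m}(\gamma_{q_m})+\delta(q_m)W_{r_m}.
\]
By Lemma~\ref{lem:var} the first term has second moment at most $2e^{-r_m}=2\cdot4^{-m}$. There are $2^m$ values of $k$ in the block, and $\sum_m2^m\cdot2\cdot4^{-m}<\infty$, so the first term tends to $0$ almost surely as $k\to\infty$. The second term depends only on $m$, and by Lemma~\ref{lem:exc} the sum of its expectations is at most $\sum_m(1+2m\log2)/(\pi_xh2^{m-2})<\infty$, so it tends to $0$ almost surely. The third term tends to $0$ almost surely because $\delta(q_m)\to0$ and $W_{r_m}\to W<\infty$. Hence $\widehat A_{kh}(f)\to\pi_vW$ almost surely.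

\emph{All times.} Both $A_s(f)$ and $Y_s$ are nondecreasing in $s$, so for $kh\le s\le(k+1)h$,
\[
e^{-h}\,\frac{\widehat A_{kh}(f)}{W_{(k+1)h}}=\frac{A_{kh}(f)}{Y_{(k+1)h}}\le\frac{A_s(f)}{Y_s}\le\frac{A_{(k+1)h}(f)}{Y_{kh}}=e^{h}\,\frac{\widehat A_{(k+1)h}(f)}{W_{kh}}.
\]
Since $W>0$, the outer terms tend to $e^{-h}\pi_v$ and $e^h\pi_v$ almost surely. Letting $h\to0$ along $h=1,\frac12,\frac13,\dots$ gives $A_s(f)/Y_s\to\pi_v$ almost surely as $s\to\infty$. At the time when the population reaches size $n+1$, this ratio equals $\frac1{n+1}\#\{i\le n:\zeta_i=v\}$, and these times tend to infinity with $n$. Finally, $c$ is countable, so the convergence holds almost surely for all $v$ at once.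
\end{proof}

\section{From trees to the urn}\label{sec:glue}

The estimates of Section~\ref{sec:tree} depend on the root color through $\pi_x$ and $\delta$, so we cannot add them over infinitely many trees. Instead we show that finitely many trees exhaust the draws up to a small fraction; this gives lower bounds on the frequencies, and Lemma~\ref{lem:scheffe} does the rest. To cover a general $R$, we start the trees not at the roots but at the first positive recurrent color along each branch. Let $J$ be the random set of vertices $j$ such that $Z_j\in S_+$ and no proper ancestor of $j$ has its color in $S_+$; note that $\{j\in J\}\in\mathcal{G}_j$. For $y\in S_+$ let $c(y)$ be the class of $y$.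

\begin{proposition}\label{prop:glue}
Suppose that $\nu_m(S\setminus S_+)\to0$. Then almost surely $\sum_{j\in J}\rho_j=1$, and both $N_n/(n+1)$ and $U_n/(n+t)$ converge in $\ell_1$ to $M=\sum_{j\in J}\rho_j\,\pi^{c(Z_j)}$.
\end{proposition}

\begin{proof}
\emph{The trees $T_j$, $j\in J$.} They are disjoint: if $k\in T_j\cap T_{j'}$ with $j<j'$, then $j$ and $j'$ lie on the ancestral line of $k$, so $j$ is a proper ancestor of $j'$ with color in $S_+$, contradicting $j'\in J$. Their union is almost surely $\{k:Z_k\in S_+\}$. Indeed, all colors in $T_j$ lie in $S_+$ because $S_+$ is closed; conversely, if $Z_k\in S_+$, the earliest vertex $j\le k$ with $Z_j\in S_+$ on the ancestral line of $k$ belongs to $J$, and $k\in T_j$.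

\emph{The shares add up to $1$.} Fix $m$, let $J_m=J\cap\{0,\dots,m\}$, call a vertex \emph{uncovered} if it lies in no $T_j$ with $j\in J_m$, and for $n\ge m$ let $B_n$ be the number of uncovered vertices $k\le n$. By the previous paragraph $B_m=\#\{k\le m:Z_k\notin S_+\}$, so $\mathbb{E}B_m=(m+1)\nu_m(S\setminus S_+)$. For $n\ge m$, the vertex $n+1$ is uncovered if and only if $K_{n+1}=*$ or $K_{n+1}$ is uncovered, which has conditional probability $(t+B_n)/(n+1+t)$ given $\mathcal{G}_n$. The computation in the proof of Lemma~\ref{lem:subtree}(a), with $t+B_n$ in place of $a^{(j)}_n$, shows that $(t+B_n)/(n+1+t)$, $n\ge m$, is a martingale with values in $[0,1]$. By disjointness $B_n=n+1-\sum_{j\in J_m}a^{(j)}_n$, so by Lemma~\ref{lem:subtree}(a) the limit of the martingale is $1-\sum_{j\in J_m}\rho_j\ge0$, and by bounded convergence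
\[
\mathbb{E}\Big[1-\sum_{j\in J_m}\rho_j\Big]=\frac{t+(m+1)\,\nu_m(S\setminus S_+)}{m+1+t}\longrightarrow0\qquad(m\to\infty).
\]
The variables in brackets are nonnegative and decrease in $m$ to $1-\sum_{j\in J}\rho_j$, which therefore has mean $0$ and vanishes almost surely. Thus $M$ is a probability vector, and $MR=M$ because $\pi^cR=\pi^c$ for each $c$.

\emph{The frequencies.} Fix $j$. By Lemma~\ref{lem:subtree}(b) and Proposition~\ref{prop:tree}, applied conditionally on $Z_j=x$ for each of the countably many $x\in S_+$, almost surely on $\{Z_j\in S_+\}$ the proportion of color $v$ among the first $i+1$ elements of $T_j$ tends to $\pi^{c(Z_j)}_v$ as $i\to\infty$, for all $v$. Since $a^{(j)}_n\to\infty$ and $a^{(j)}_n/(n+1)\to\rho_j$,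
\[
\frac1{n+1}\#\{k\in T_j:k\le n,\ Z_k=v\}\to\rho_j\,\pi^{c(Z_j)}_v .
\]
By disjointness, almost surely $\liminf_nN_{n,v}/(n+1)\ge\sum_{j\in J_m}\rho_j\pi^{c(Z_j)}_v$ for all $m$ and $v$. Letting $m\to\infty$ gives $\liminf_nN_{n,v}/(n+1)\ge M_v$ for all $v$, and Lemma~\ref{lem:scheffe} yields $\|N_n/(n+1)-M\|\to0$ almost surely.

\emph{The composition.} By \eqref{eq:UN} and $MR=M$,
\[
\frac{U_n}{n+t}-M=\frac{U_0-tM}{n+t}+\frac{n}{n+t}\Big(\frac{N_{n-1}}n-M\Big)R ,
\]
and the norm of the right side is at most $2t/(n+t)+\|N_{n-1}/n-M\|\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]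
Here $S_+=S$ is a single class with stationary distribution $\pi$. The hypothesis of Proposition~\ref{prop:glue} holds trivially, $J$ is the set of roots, and $M=\big(\sum_{j\in J}\rho_j\big)\pi=\pi$.
\end{proof}

Irreducibility serves only to make the limit $\pi^{c(Z_j)}$ the same for all trees, so that the random shares $\rho_j$ disappear from $M$.

\section{The classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iv)$\Rightarrow$(vi), (i)$\Rightarrow$(iii)$\Rightarrow$(v)$\Rightarrow$(vi), and (vi)$\Rightarrow$(i).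

\emph{(i)$\Rightarrow$(ii), (iii), and the form of the limit.} By Lemma~\ref{lem:mean-urn} with $G=S_+$, condition (i) gives $\nu_m(S_+)\to1$. Proposition~\ref{prop:glue} yields (ii) and (iii) with the common limit $M=\sum_cM_c\pi^c$, where $M_c=\sum_{j\in J,\,Z_j\in c}\rho_j\ge0$ and $\sum_cM_c=1$. For $c\in\mathcal{C}$ we have $N_n(c)/(n+1)\to M(c)=M_c$ almost surely, so bounded convergence and Lemma~\ref{lem:mean-urn} with $G=c$ give $\mathbb{E}M_c=\lim_n\nu_n(c)=\mathbb{P}_\mu(\xi\text{ hits }c)$.

\emph{(ii)$\Rightarrow$(iv) and (iii)$\Rightarrow$(v).} Almost sure convergence implies convergence in probability.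

\emph{(iv)$\Rightarrow$(vi).} Let $M'$ be the limit. A subsequence converges almost surely, so $M'$ is a random probability vector and $\|N_n/(n+1)-M'\|\le2$. Bounded variables that tend to $0$ in probability tend to $0$ in mean, hence $\|\nu_n-\mathbb{E}M'\|\le\mathbb{E}\|N_n/(n+1)-M'\|\to0$.

\emph{(v)$\Rightarrow$(vi).} The same argument applied to $U_n/(n+t)$ shows that $\lambda_n=\mathbb{E}[U_n]/(n+t)$ converges in $\ell_1$, and then so do its Ces\`aro means $\nu_n$.

\emph{(vi)$\Rightarrow$(i).} This is the fixed point argument of Section~\ref{sec:intro}, carried out for the means. Let $\nu_n\to\nu$ in $\ell_1$; then $\nu$ is a probability vector. Taking expectations in \eqref{eq:UN} gives $(n+1+t)\lambda_{n+1}=U_0+(n+1)\nu_nR$, so $\lambda_{n+1}\to\nu R$ in $\ell_1$. The Ces\`aro means $\nu_n$ then also tend to $\nu R$, and therefore $\nu=\nu R$. By (M3), $\nu(S_+)=1$, so $\nu_n(S_+)\to1$. By Lemma~\ref{lem:mean-urn}, $\nu_n(S_+)\le\mathbb{P}_\mu(\xi\text{ hits }S_+)$, and this probability equals $1$.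

\emph{The irreducible case.} By (M1), either $S_+=S$ or $S_+=\emptyset$. Condition (i) holds in the first case and fails in the second, so it is equivalent to positive recurrence. In the first case there is one class, and $M$ is its stationary distribution.
\end{proof}

\begin{remark}[The law of the random limit]\label{rem:polya}
Suppose that $U_0$ is carried by $S_+$. Since the classes in $\mathcal{C}$ are closed, all draws lie in $S_+$ almost surely, and $R_y(c)=\mathbf{1}\{y\in c\}$ for $y\in S_+$. Hence
\[
\mathbb{P}(Z_n\in c\mid Z_0,\dots,Z_{n-1})=\frac{U_n(c)}{n+t},\qquad U_{n+1}(c)=U_n(c)+\mathbf{1}\{Z_n\in c\},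
\]
so the masses $(U_n(c))_{c\in\mathcal{C}}$ form a classical P\'olya urn whose colors are the classes, and $U_n(c)/(n+t)\to M_c$ by Theorem~\ref{thm:class}. If finitely many classes have $U_0(c)>0$, the vector $(M_c)$ indexed by these classes has the Dirichlet distribution with parameters $(U_0(c))$; see \cite{BM}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJT}
Antar Bandyopadhyay, Svante Janson and Debleena Thacker,
\emph{Strong Convergence of Infinite Color Balanced Urns Under Uniform Ergodicity},
arXiv:1904.06144 (2019).

\bibitem{BM}
Blackwell and MacQueen,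
\emph{Ann. Statist.} \textbf{1} (1973).

\end{thebibliography}
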